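\title{Free Banach lattices detect $c_0$ quotients}

\begin{abstract}
We prove that if the free Banach lattice $\mathrm{FBL}[E]$ is the image of $\mathrm{FBL}[F]$ under a surjective lattice homomorphism and $E$ has $c_0$ as a quotient, then so does $F$. Having a $c_0$ quotient is therefore an invariant of the lattice isomorphism class of $\mathrm{FBL}[E]$, which answers a question of Oikhberg, Taylor, Tradacete and Troitsky. We also show that $F$ has a $c_0$ quotient if and only if $\big(\bigoplus_n\ell_2^n\big)_{c_0}$ is a lattice homomorphic image of $\mathrm{FBL}[F]$, that the lattice $c_0$ cannot play this role, and that the first result holds for free $p$-convex Banach lattices, $1\le p<\infty$. The core of the proof is a random selection, from an array of functionals, of a sequence with no weakly Cauchy subsequence.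
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces in this paper are real. A \emph{Banach lattice} is a Banach space $Z$ with a partial order, compatible with addition and with multiplication by nonnegative scalars, in which any two elements have a supremum $x\vee y$ and an infimum $x\wedge y$, and in which $\|x\|\le\|y\|$ whenever $|x|\le|y|$; here $|x|=x\vee(-x)$. A \emph{lattice homomorphism} is a linear map between Banach lattices that preserves $\vee$, and hence also $\wedge$ and $|\cdot|$. Such a map is positive, and positive linear maps between Banach lattices are bounded. A \emph{lattice isomorphism} is a bijective lattice homomorphism that is an isomorphism of Banach spaces.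

The \emph{free Banach lattice} generated by a Banach space $E$ is a Banach lattice $\mathrm{FBL}[E]$ together with a linear isometric embedding $\phi_E:E\to\mathrm{FBL}[E]$ with the following universal property: for every Banach lattice $Z$ and every bounded linear operator $A:E\to Z$ there is a unique lattice homomorphism $\hat A:\mathrm{FBL}[E]\to Z$ with $\hat A\circ\phi_E=A$, and $\|\hat A\|=\|A\|$. We call $\hat A$ the \emph{extension} of $A$. Such a lattice exists and is unique up to lattice isometry.

If $U:F\to E$ is an isomorphism of Banach spaces, then the extensions of $\phi_EU$ and $\phi_FU^{-1}$ are mutually inverse by uniqueness, so $\mathrm{FBL}[F]$ and $\mathrm{FBL}[E]$ are lattice isomorphic. In the other direction, a lattice isomorphism between $\mathrm{FBL}[F]$ and $\mathrm{FBL}[E]$ need not carry $\phi_F(F)$ into $\phi_E(E)$, so it does not come with a linear map between $F$ and $E$. One may then ask which properties of $E$ can be read off from the lattice $\mathrm{FBL}[E]$ alone. We say that $E$ \emph{has a $c_0$ quotient} if there is a bounded linear surjection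 $E\to c_0$. The following question comes from \cite{OTTT}.

\begin{quote}
\emph{Suppose that $\mathrm{FBL}[E]$ and $\mathrm{FBL}[F]$ are lattice isomorphic and that $E$ is separable and has a $c_0$ quotient. Must $F$ have a $c_0$ quotient?}
\end{quote}

Under these hypotheses it is known that $F$ is not super-reflexive, and that if $F$ is reflexive then it is not $K$-convex. The answer to the question is yes. Separability is not needed, and the isomorphism can be weakened to a surjection.

\begin{theorem}\label{thm:A}
Let $E,F$ be Banach spaces and let $T:\mathrm{FBL}[F]\to\mathrm{FBL}[E]$ be a surjective bounded lattice homomorphism (for instance a lattice isomorphism). If $E$ has a $c_0$ quotient, then so does $F$.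
\end{theorem}

Thus having a $c_0$ quotient is an invariant of the lattice isomorphism class of $\mathrm{FBL}[E]$, for arbitrary $E$. Since quotients of reflexive spaces are reflexive, the space $F$ of the question is never reflexive.

The invariant can be expressed through a single test lattice. Let
\[
X=\Big(\bigoplus_{n\ge1}\ell_2^n\Big)_{c_0}
\]
be the space of arrays $x=(x_{n,i})_{n\ge1,\,1\le i\le n}$ whose blocks $x_n=(x_{n,1},\dots,x_{n,n})$ satisfy $\|x_n\|_2\to0$, with the norm $\sup_n\|x_n\|_2$ and the coordinatewise order.

\begin{theorem}\label{thm:B}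
For a Banach space $F$ the following are equivalent:
\begin{enumerate}
\item[(1)] $F$ has a $c_0$ quotient;
\item[(2)] $\mathrm{FBL}[c_0]$ is the image of $\mathrm{FBL}[F]$ under a surjective lattice homomorphism;
\item[(3)] $X$ is the image of $\mathrm{FBL}[F]$ under a surjective lattice homomorphism.
\end{enumerate}
In \emph{(3)} the lattice $X$ cannot be replaced by the Banach lattice $c_0$.
\end{theorem}

Conditions (2) and (3) mention only the lattice $\mathrm{FBL}[F]$, which explains why (1) is an invariant. The method also covers the free $p$-convex Banach lattices $\mathrm{FBL}^{(p)}[E]$, whose definition is recalled in Section~\ref{sec:prelim}.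

\begin{theorem}\label{thm:C}
Let $1\le p<\infty$, let $E,F$ be Banach spaces and let $T:\mathrm{FBL}^{(p)}[F]\to\mathrm{FBL}^{(p)}[E]$ be a surjective bounded lattice homomorphism. If $E$ has a $c_0$ quotient, then so does $F$.
\end{theorem}

Section~\ref{sec:prelim} describes what a lattice homomorphism does to functionals. Section~\ref{sec:james} carries out the obvious attempt at Theorem~\ref{thm:A} and shows, on the James space, why it cannot succeed. The repair has a combinatorial part (Section~\ref{sec:array}) and a geometric part (Section~\ref{sec:blocks}). The theorems are deduced in Section~\ref{sec:proofs}.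

Throughout, $[N]=\{1,\dots,N\}$, $B_F$ is the closed unit ball of $F$, and $1_P$ is the indicator of a set $P$.

\section{Functionals, their extensions, and $c_0$ quotients}\label{sec:prelim}

\subsection{Quotient maps onto $c_0$}

We use two textbook facts about a bounded operator $V:Y\to W$ between Banach spaces. If $V$ is onto, there is a constant $\lambda$ such that every $w\in W$ equals $Vy$ for some $y$ with $\|y\|\le\lambda\|w\|$ (the open mapping theorem); we call such a $\lambda$ a \emph{lifting constant} of $V$. And $V$ is onto if and only if $V^*$ is bounded below, that is, $\|V^*w^*\|\ge a\|w^*\|$ for some $a>0$ and all $w^*\in W^*$.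

A sequence $(y_k)$ in a Banach space is \emph{equivalent to the $\ell_1$ basis} if there are $a,b>0$ with $a\sum|s_k|\le\|\sum s_ky_k\|\le b\sum|s_k|$ for all finitely supported real sequences $(s_k)$.

\begin{lemma}\label{lem:quot}
A Banach space $F$ has a $c_0$ quotient if and only if $F^*$ contains a weak*-null sequence equivalent to the $\ell_1$ basis.
\end{lemma}

\begin{proof}
Let $(e_k^*)$ be the unit vector basis of $\ell_1=c_0^*$. If $Q:F\to c_0$ is onto, then $Q^*$ is bounded and bounded below, so $y_k=Q^*e_k^*$ is equivalent to the $\ell_1$ basis, and $y_k(u)=(Qu)_k\to0$ for $u\in F$. Conversely, if $(y_k)$ is such a sequence, then $Vu=(y_k(u))_k$ defines a bounded operator $V:F\to c_0$ with $V^*e_k^*=y_k$. So $V^*$ is bounded below on finitely supported vectors, hence on $\ell_1$, and $V$ is onto.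
\end{proof}

To find $\ell_1$ bases we use Rosenthal's theorem. A sequence $(y_k)$ in a Banach space $Y$ is \emph{weakly Cauchy} if $(\xi(y_k))_k$ converges for every $\xi\in Y^*$.

\begin{theorem}[Rosenthal \cite{Ros}]\label{thm:ros}
A bounded sequence in a real Banach space with no weakly Cauchy subsequence has a subsequence equivalent to the $\ell_1$ basis.
\end{theorem}

\subsection{Free $p$-convex lattices}

Let $1\le p<\infty$ and let $p'$ be the conjugate exponent. For $x_1,\dots,x_k$ in a Banach lattice $Z$, the symbol $(\sum_r|x_r|^p)^{1/p}$ denotes the supremum in $Z$ of the elements $\sum_ra_rx_r$ over all $a\in\mathbb R^k$ with $\|a\|_{p'}\le1$; this supremum exists in every Banach lattice. In the lattices of sequences that we use, it is computed coordinate by coordinate. The lattice $Z$ has \emph{$p$-convexity constant $1$} if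
\[
\Big\|\Big(\sum_r|x_r|^p\Big)^{1/p}\Big\|\le\Big(\sum_r\|x_r\|^p\Big)^{1/p}
\]
for all finite families. The lattice $\ell_q^n$ has this property when $p\le q<\infty$, by the triangle inequality in $\ell_{q/p}^n$:
\begin{equation}\label{eq:pconvex}
\Big\|\Big(\sum_r|x_r|^p\Big)^{1/p}\Big\|_q^p=\Big\|\sum_r|x_r|^p\Big\|_{q/p}\le\sum_r\big\||x_r|^p\big\|_{q/p}=\sum_r\|x_r\|_q^p .
\end{equation}
In particular $\mathbb R$ and $\ell_p^k$ have $p$-convexity constant $1$.

The \emph{free $p$-convex Banach lattice} $\mathrm{FBL}^{(p)}[E]$ has $p$-convexity constant $1$, comes with a linear isometric embedding $\phi_E$ of $E$, and has the universal property of Section~\ref{sec:intro} for all target lattices $Z$ with $p$-convexity constant $1$. For $p=1$ the defining inequality reads $\|\sum|x_r|\|\le\sum\|x_r\|$, which holds in every Banach lattice. Hence $\mathrm{FBL}^{(1)}=\mathrm{FBL}$, and Theorem~\ref{thm:A} is the case $p=1$ of Theorem~\ref{thm:C}. We prove the two together; a reader interested only in $\mathrm{FBL}$ may set $p=1$ everywhere.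

\subsection{Real lattice homomorphisms}

Each $y\in F^*$ has an extension $\hat y:\mathrm{FBL}^{(p)}[F]\to\mathbb R$. By uniqueness, every lattice homomorphism $h:\mathrm{FBL}^{(p)}[F]\to\mathbb R$ equals $\hat y$ for $y=h\circ\phi_F$. So a lattice homomorphism $T:\mathrm{FBL}^{(p)}[F]\to\mathrm{FBL}^{(p)}[E]$ does induce a map between the dual spaces, namely $\Phi:E^*\to F^*$, $\Phi(x)=\hat x\circ T\circ\phi_F$, and $\widehat{\Phi(x)}=\hat x\circ T$. This map need not be linear, even in dimension one.

\begin{example}\label{ex:R}
We have $\mathrm{FBL}[\mathbb R]=\ell_\infty^2$ with $\phi(1)=(1,-1)$. Indeed, let $A:\mathbb R\to Z$ and $z=A(1)$. Since $(1,0)=\phi(1)^+$ and $(0,1)=\phi(1)^-$, the only candidate is $\hat A(a,b)=az^++bz^-$. It is a lattice homomorphism because $z^+$ and $z^-$ are positive and disjoint, and $|az^++bz^-|\le\max(|a|,|b|)\,|z|$ gives $\|\hat A\|=\|z\|$. For $x\in\mathbb R=\mathbb R^*$ we get $\hat x(a,b)=xa$ if $x\ge0$ and $\hat x(a,b)=|x|b$ if $x<0$. The lattice isomorphism $T(a,b)=(a,2b)$ induces $\Phi(x)=x$ for $x\ge0$ and $\Phi(x)=2x$ for $x<0$.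
\end{example}

By Lemma~\ref{lem:quot}, a $c_0$ quotient is a statement about the norms of linear combinations in the dual space, with coefficients of both signs. A nonlinear $\Phi$ has no evident reason to respect such a statement. What links $F^*$ to the lattice is an inequality in which every functional appears inside an absolute value.

\begin{lemma}\label{lem:abs}
Let $y_1,\dots,y_k\in F^*$, $t_1,\dots,t_k\ge0$ and $g\in\mathrm{FBL}^{(p)}[F]$. Then
\[
\sum_{r\le k}t_r|\hat y_r(g)|^p\le\|g\|^p\sup_{u\in B_F}\sum_{r\le k}t_r|y_r(u)|^p .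
\]
\end{lemma}

\begin{proof}
Define $A:F\to\ell_p^k$ by $Au=(t_r^{1/p}y_r(u))_r$. Then $\|A\|^p$ is the supremum in the statement. The $r$-th coordinate of $\hat A:\mathrm{FBL}^{(p)}[F]\to\ell_p^k$ and the map $t_r^{1/p}\hat y_r$ are both real lattice homomorphisms extending $t_r^{1/p}y_r$, so they are equal. The left side is therefore $\|\hat Ag\|^p\le\|A\|^p\|g\|^p$.
\end{proof}

The absolute values cannot be moved outside the sums. For $y_2=-y_1$ and $g=|\phi_F(u)|$ we have $\hat y_1(g)+\hat y_2(g)=2|y_1(u)|$, while $\|y_1+y_2\|=0$.

\section{The lattice $c_0$ is not enough: the James space}\label{sec:james}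

Let $T:\mathrm{FBL}[F]\to\mathrm{FBL}[E]$ and $Q:E\to c_0$ be onto. The obvious attempt is to transport the $\ell_1$ basis $(Q^*e_n^*)$ from $E^*$ to $F^*$ by $\Phi$. The map $\hat Q:\mathrm{FBL}[E]\to c_0$ is onto because $\hat Q\phi_E=Q$ is, so $S=\hat Q\,T:\mathrm{FBL}[F]\to c_0$ is a surjective lattice homomorphism. Put $y_n=e_n^*S\phi_F\in F^*$, so that $\hat y_n=e_n^*S$. The sequence $(y_n)$ is weak*-null, since $S\phi_F(u)\in c_0$ for $u\in F$. If $\lambda$ is a lifting constant of $S$, there is $g$ with $Sg=1_{[N]}$ and $\|g\|\le\lambda$, and Lemma~\ref{lem:abs} gives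
\begin{equation}\label{eq:naive}
\sup_{u\in B_F}\sum_{n\le N}t_n|y_n(u)|\ge\frac1\lambda\sum_{n\le N}t_n\qquad(t_1,\dots,t_N\ge0).
\end{equation}
This resembles a lower $\ell_1$ estimate, but the absolute values are in the wrong place: Lemma~\ref{lem:quot} needs a lower bound for $\sup_u|\sum s_ny_n(u)|$ with arbitrary signs $s_n$. The attempt uses only the surjection $S$ onto the lattice $c_0$, and such a surjection can exist without a $c_0$ quotient.

The \emph{James space} $J$ is the Banach space of all $b\in c_0$ with
\[
\|b\|_J=\sup\Big(\sum_k|b_{q_k}-b_{q_{k+1}}|^2\Big)^{1/2}<\infty,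
\]
the supremum being taken over finite increasing sequences $(q_k)$ in $\mathbb N$. James's theorem states that $J$ is quasi-reflexive of order one: $J^{**}/J$ is one-dimensional. Since $|b_n|=\lim_m|b_n-b_m|\le\|b\|_J$, the inclusion $\iota:J\to c_0$ is bounded. The space $J$ contains the unit vectors, which have norm at most $\sqrt2$, and hence all finitely supported sequences. Also $\|1_{[N]}\|_J=1$, because an increasing sequence $(q_k)$ sees the single jump of $1_{[N]}$ at most once.

\begin{proposition}\label{prop:james}
The lattice homomorphism $\hat\iota:\mathrm{FBL}[J]\to c_0$ is onto, but $J$ has no $c_0$ quotient.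
\end{proposition}

\begin{proof}
Let $x\in B_{c_0}$ be supported in $[N]$. Its norm in $J$ may be large, but in the lattice we can truncate. Put $w=|\phi_J(1_{[N]})|$ and $g=(\phi_J(x)\wedge w)\vee(-w)$. Then $-w\le g\le w$, so $\|g\|\le\|w\|=1$, and
\[
\hat\iota g=(x\wedge1_{[N]})\vee(-1_{[N]})=x .
\]
Hence for $s\in\ell_1$ we have $\|\hat\iota^{\,*}s\|\ge\sup|s(x)|=\|s\|$, the supremum being over finitely supported $x\in B_{c_0}$. So $\hat\iota^{\,*}$ is bounded below and $\hat\iota$ is onto.

Suppose $Q:J\to c_0$ is onto. Then $Q^*$ is an isomorphic embedding, so $Q^{**}:J^{**}\to\ell_\infty$ is onto by the Hahn--Banach theorem. As $Q^{**}$ maps $J$ into $c_0$, it induces a linear surjection $J^{**}/J\to\ell_\infty/c_0$. The first space is one-dimensional. The second is infinite-dimensional, since the indicators of pairwise disjoint infinite sets are linearly independent modulo $c_0$. This is a contradiction.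
\end{proof}

It is instructive to see how the functionals $y_n=e_n^*|_J$ fail. They satisfy \eqref{eq:naive} with $\lambda=1$, by taking $u=1_{[N]}$. Let $\xi\in B_{J^{**}}$ be a weak* cluster point of the sequence $(1_{[N]})_N$. Then $\xi(y_n)=1$ for all $n$, so $\xi\notin J$, and $J^{**}=J+\mathbb R\xi$. It follows that $(y_n)$ converges at every point of $J^{**}$: it is weakly Cauchy. So \eqref{eq:naive} may hold for the sole reason that all the $y_n$ are large at one point of the bidual.

To exclude weakly Cauchy subsequences we need oscillation: for many sets $P\subset\mathbb N$, a place where $|y_n|$ is large for $n\in P$ and \emph{small} for $n\notin P$. Lemma~\ref{lem:abs} supplies largeness only. Smallness has to come from the target lattice, and $c_0$ offers none, since its unit ball contains $1_{[N]}$. A Euclidean block does: for $x$ in the unit ball of $\ell_2^n$ one chosen coordinate may equal $1$, yet $\frac1n\sum_i|x_i|\le n^{-1/2}$. If $c_0$ is replaced by $X$, the sequence $(y_n)$ becomes an array $(y_{n,i})$ in which no point of the ball can make a typical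 member of a block large. The next section shows that this is enough.

\section{Selecting an $\ell_1$ basis from an array}\label{sec:array}

Let $n_1,n_2,\dots$ be positive integers. A \emph{selector} is a sequence $i=(i(m))_{m\ge1}$ with $i(m)\in[n_m]$; it chooses one position in each block of an array indexed by pairs $(m,l)$, $l\in[n_m]$.

\begin{proposition}\label{prop:select}
Let $1\le p<\infty$ and $c>0$. Let $F$ be a Banach space and let $(y_{m,l})_{m\ge1,\,l\in[n_m]}$ be a bounded array in $F^*$. Assume:
\begin{enumerate}
\item[(a)] for every selector $i$, the sequence $(y_{m,i(m)})_m$ is weak*-null;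
\item[(b)] for every selector $i$, every $N$ and all $t_1,\dots,t_N\ge0$,
\[
\sup_{u\in B_F}\sum_{m\le N}t_m|y_{m,i(m)}(u)|^p\ge c\sum_{m\le N}t_m;
\]
\item[(c)] $\sum_m\theta_m\le c/2$, where $\theta_m=\sup_{u\in B_F}\frac1{n_m}\sum_{l=1}^{n_m}|y_{m,l}(u)|^p$.
\end{enumerate}
Then for some selector $j$ the sequence $(y_{m,j(m)})_m$ has a subsequence equivalent to the $\ell_1$ basis, and $F$ has a $c_0$ quotient.
\end{proposition}

\subsection{Setting, and a measure for each selector}

Weak Cauchy sequences in $F^*$ are tested on $F^{**}$, so we work on $K=B_{F^{**}}$ with the weak* topology, which is compact. Each $y\in F^*$ is a continuous function on $K$. Put $f_{m,l}=|y_{m,l}|^p\in C(K)$. By Goldstine's theorem $B_F$ is dense in $K$, so by continuity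
\begin{equation}\label{eq:theta}
\frac1{n_m}\sum_{l=1}^{n_m}f_{m,l}\le\theta_m\quad\text{on all of }K .
\end{equation}
Let $\mathcal P(K)$ be the set of Radon probability measures on $K$. It is convex and weak*-compact in $C(K)^*$. We write $\nu(f)=\int f\,d\nu$, and $\mathcal S_N=\prod_{m\le N}[n_m]$ for the set of selectors of length $N$.

In (b) the point $u$ depends on the weights $t_m$. The first step removes this dependence, at the price of replacing points by measures.

\begin{lemma}\label{lem:measure}
For every $N$ and $i\in\mathcal S_N$ there is $\nu_i\in\mathcal P(K)$ with $\nu_i(f_{m,i(m)})\ge c$ for all $m\le N$.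
\end{lemma}

\begin{proof}
The set $A=\{(\nu(f_{m,i(m)}))_{m\le N}:\nu\in\mathcal P(K)\}\subset\mathbb R^N$ is compact and convex, and $H=\{v\in\mathbb R^N:v_m\ge c\text{ for all }m\}$ is closed and convex. If they are disjoint, there is $t\in\mathbb R^N$ with $\sup_{a\in A}t\cdot a<\inf_{v\in H}t\cdot v$. If some $t_m$ were negative, letting $v_m\to\infty$ would make the infimum $-\infty$. So all $t_m\ge0$ and the infimum equals $c\sum t_m$. But the point mass at $u\in B_F$ gives an element $a\in A$ with $t\cdot a=\sum t_m|y_{m,i(m)}(u)|^p$, so $\sup_At\cdot a\ge c\sum t_m$ by (b). This is a contradiction.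
\end{proof}

Let $j\in\mathcal S_N$. We say that $j$ \emph{realizes} a set $P\subset[N]$ if there is $\nu\in\mathcal P(K)$ with
\begin{equation}\label{eq:realize}
\nu(f_{m,j(m)})\ge c\ \ (m\in P),\qquad\nu(f_{m,j(m)})\le c/2\ \ (m\in[N]\setminus P),
\end{equation}
and we let $G_N(j)$ be the family of sets realized by $j$. We want one $j$ that realizes many sets.

\subsection{Two blocks}

Take $N=2$ and assume $\theta_1+\theta_2<c/2$. Every $j=(j_1,j_2)$ realizes $\emptyset$, by the point mass at $0$, and $\{1,2\}$, by $\nu_j$. For $P=\{1\}$ we need a measure that is large on $f_{1,j_1}$ and small on $f_{2,j_2}$. Try $\nu=\nu_{(j_1,1)}$. It is large on $f_{1,j_1}$, and \emph{it does not depend on $j_2$}. By \eqref{eq:theta} the average of $\nu(f_{2,l})$ over $l\in[n_2]$ is at most $\theta_2$, so by Markov's inequality $\nu(f_{2,l})>c/2$ for at most a fraction $2\theta_2/c$ of the positions $l$. This holds for each $j_1$, so at most a fraction $2\theta_2/c$ of all pairs $j$ fail to realize $\{1\}$. Exchanging the blocks, the measures $\nu_{(1,j_2)}$ show that at most a fraction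 $2\theta_1/c$ of the pairs fail to realize $\{2\}$. The two fractions add up to less than $1$, so some pair $j$ realizes all four subsets of $\{1,2\}$.

For $N$ blocks the same argument bounds the fraction of selectors that fail to realize a given $P$ by $\frac2c\sum_{m\notin P}\theta_m$. The sum of these bounds over all $P\subset[N]$ is $\frac{2^N}c\sum_{m\le N}\theta_m$, which exceeds $1$ for large $N$. So the union bound does not produce a selector that realizes every set. Averaging over $P$ instead of summing produces one that realizes half of them, and half will suffice.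

\subsection{Half of all sets}

\begin{lemma}\label{lem:half}
For every $N$ there is $j\in\mathcal S_N$ with $|G_N(j)|\ge2^{N-1}$.
\end{lemma}

\begin{proof}
For $j\in\mathcal S_N$ and $P\subset[N]$ define $j^P\in\mathcal S_N$ by $j^P(m)=j(m)$ for $m\in P$ and $j^P(m)=1$ for $m\notin P$, and put
\[
D(j,P)=\sum_{m\in[N]\setminus P}\nu_{j^P}(f_{m,j(m)}).
\]
If $D(j,P)\le c/2$, then $\nu_{j^P}$ satisfies \eqref{eq:realize}: for $m\notin P$ because the terms of $D(j,P)$ are nonnegative, and for $m\in P$ because $j(m)=j^P(m)$ and Lemma~\ref{lem:measure} applies. So it suffices to find $j$ with $D(j,P)\le c/2$ for at least half of the sets $P$.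

Let $\mathbb E_j$ and $\mathbb E_P$ denote averages over $\mathcal S_N$ and over the $2^N$ subsets of $[N]$. Fix $P$ and $m\notin P$. The measure $\nu_{j^P}$ does not depend on the coordinate $j(m)$. Averaging over that coordinate first and using \eqref{eq:theta},
\[
\mathbb E_j\,\nu_{j^P}(f_{m,j(m)})=\mathbb E_j\,\nu_{j^P}\Big(\frac1{n_m}\sum_{l=1}^{n_m}f_{m,l}\Big)\le\theta_m .
\]
Thus $\mathbb E_jD(j,P)\le\sum_{m\in[N]\setminus P}\theta_m$. Each $m$ lies outside exactly half of the sets $P$, so (c) gives
\[
\mathbb E_j\mathbb E_PD(j,P)\le\frac12\sum_{m\le N}\theta_m\le\frac c4 .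
\]
Fix $j$ with $\mathbb E_PD(j,P)\le c/4$. By Markov's inequality, $D(j,P)>c/2$ for at most half of the sets $P$.
\end{proof}

\subsection{One infinite selector}

The selectors given by Lemma~\ref{lem:half} for different $N$ need not extend one another. Compactness fixes this. Identify subsets of $\mathbb N$ with points of $\{0,1\}^{\mathbb N}$ and let $\mu$ be the coin-tossing measure, under which the events $\{P:m\in P\}$ are independent with probability $1/2$.

\begin{lemma}\label{lem:infinite}
There are a selector $j$ and a closed set $G\subset\{0,1\}^{\mathbb N}$ with $\mu(G)\ge1/2$ such that for every $P\in G$ some $\nu\in\mathcal P(K)$ satisfies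
\begin{equation}\label{eq:infinite}
\nu(f_{m,j(m)})\ge c\ \ (m\in P),\qquad\nu(f_{m,j(m)})\le c/2\ \ (m\in\mathbb N\setminus P).
\end{equation}
\end{lemma}

\begin{proof}
Let $N\ge2$ and $j\in\mathcal S_N$. A measure that shows $P\in G_N(j)$ also shows $P\cap[N-1]\in G_{N-1}(j|_{[N-1]})$. The map $P\mapsto P\cap[N-1]$ is at most two-to-one, so
\[
|G_N(j)|\ge2^{N-1}\quad\text{implies}\quad|G_{N-1}(j|_{[N-1]})|\ge2^{N-2}.
\]
Hence the sets $L_N=\{j\in\prod_m[n_m]:|G_N(j|_{[N]})|\ge2^{N-1}\}$ decrease. They are nonempty by Lemma~\ref{lem:half}, and closed in the compact space $\prod_m[n_m]$ since $L_N$ depends on $N$ coordinates. Fix $j\in\bigcap_NL_N$.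

The sets $C_N=\{P\subset\mathbb N:P\cap[N]\in G_N(j|_{[N]})\}$ are clopen, they decrease by the first observation, and $\mu(C_N)=2^{-N}|G_N(j|_{[N]})|\ge1/2$. So $G=\bigcap_NC_N$ is closed and $\mu(G)\ge1/2$. Let $P\in G$. The set $W_N$ of all $\nu\in\mathcal P(K)$ satisfying the inequalities \eqref{eq:infinite} for $m\le N$ is weak*-closed, because the $f_{m,j(m)}$ are continuous, and nonempty, because $P\in C_N$. The sets $W_N$ decrease, so by compactness they have a common point.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:select}]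
Take $j$ and $G$ from Lemma~\ref{lem:infinite} and put $y_m=y_{m,j(m)}$. We claim that $(y_m)$ has no weakly Cauchy subsequence. Let $M\subset\mathbb N$ be infinite. For each $k$, the event that $P$ contains no element of $M$ beyond $k$ has $\mu$-measure $0$; taking the union over $k$, we see that $M\cap P$ is infinite for almost every $P$. By the symmetry $P\mapsto\mathbb N\setminus P$, so is $M\setminus P$. Since $\mu(G)>0$, there is $P\in G$ with both $M\cap P$ and $M\setminus P$ infinite. Let $\nu$ satisfy \eqref{eq:infinite} for this $P$. Then $\nu(|y_m|^p)\ge c$ for infinitely many $m\in M$ and $\nu(|y_m|^p)\le c/2$ for infinitely many $m\in M$, so $(\nu(|y_m|^p))_{m\in M}$ diverges. If $(y_m)_{m\in M}$ were weakly Cauchy, the uniformly bounded functions $|y_m|^p$, $m\in M$, would converge pointwise on $K$, and $(\nu(|y_m|^p))_{m\in M}$ would converge by dominated convergence. This proves the claim.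

By Theorem~\ref{thm:ros}, a subsequence of $(y_m)$ is equivalent to the $\ell_1$ basis. It is weak*-null by (a), so $F$ has a $c_0$ quotient by Lemma~\ref{lem:quot}.
\end{proof}

\begin{remark}\label{rem:hyp}
Hypothesis (b) is used only in Lemma~\ref{lem:measure}, (c) only in Lemma~\ref{lem:half}, and (a) only in the last sentence of the proof. Without (b) the zero array is allowed. Without (c) one may take $F=J$, $n_m=1$ and $y_{m,1}=e_m^*|_J$: then (a) and (b) hold with $c=1$, by testing on $1_{[N]}$, and $J$ has no $c_0$ quotient.
\end{remark}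

\section{Euclidean blocks}\label{sec:blocks}

Fix $1\le p<\infty$ and put $q=\max(p,2)$. Let $X_q=\big(\bigoplus_{n\ge1}\ell_q^n\big)_{c_0}$ be defined as $X$ was, with $\|x_n\|_q$ in place of $\|x_n\|_2$; thus $X_2=X$, and $X_q=X$ when $p=1$. Let $e_{n,i}\in X_q$ be the unit vectors and $e^*_{n,i}$ the coordinate functionals, which are lattice homomorphisms of norm $1$. Applying \eqref{eq:pconvex} in each block and taking the supremum over the blocks shows that $X_q$ has $p$-convexity constant $1$. This is why we need $q\ge p$: operators into $X_q$ then extend to $\mathrm{FBL}^{(p)}$. In this section selectors refer to the blocks of $X_q$, so $i(n)\in[n]$.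

\subsection{A criterion}

\begin{proposition}\label{prop:criterion}
Let $S:\mathrm{FBL}^{(p)}[F]\to X_q$ be a bounded lattice homomorphism. Assume that there is $\lambda>0$ such that for every selector $i$ and every $N$ there is $g\in\mathrm{FBL}^{(p)}[F]$ with $\|g\|\le\lambda$ and $|e^*_{n,i(n)}(Sg)|\ge1$ for all $n\le N$. Then $F$ has a $c_0$ quotient.
\end{proposition}

\begin{proof}
Put $y_{n,l}=e^*_{n,l}S\phi_F\in F^*$. Then $\|y_{n,l}\|\le\|S\|$, and $\hat y_{n,l}=e^*_{n,l}S$ by uniqueness. Let $c=\lambda^{-p}$. For $u\in B_F$, the vector $(y_{n,l}(u))_{l\le n}$ is the $n$-th block of $S\phi_F(u)$, so its $\ell_q$ norm is at most $\|S\|$. Since $p\le q$, the power mean inequality gives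
\begin{equation}\label{eq:decay}
\frac1n\sum_{l\le n}|y_{n,l}(u)|^p\le\Big(\frac1n\sum_{l\le n}|y_{n,l}(u)|^q\Big)^{p/q}\le\|S\|^pn^{-p/q}.
\end{equation}
Choose $n_1<n_2<\cdots$ with $\sum_m\|S\|^pn_m^{-p/q}\le c/2$. We apply Proposition~\ref{prop:select} to the array $(y_{n_m,l})_{m\ge1,\,l\in[n_m]}$, for which (c) holds by \eqref{eq:decay}.

Let $i(m)\in[n_m]$ for $m\ge1$. For $u\in F$, the number $|y_{n_m,i(m)}(u)|$ is at most the norm of the $n_m$-th block of $S\phi_F(u)\in X_q$, which tends to $0$. This is (a). For (b), let $N$ and $t_1,\dots,t_N\ge0$ be given. Let $i'$ be the selector with $i'(n_m)=i(m)$ and $i'(n)=1$ for the other $n$, and take $g$ from the hypothesis for $i'$ and $n_N$. Then $|\hat y_{n_m,i(m)}(g)|\ge1$ for $m\le N$, and Lemma~\ref{lem:abs} gives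
\[
\sum_{m\le N}t_m\le\sum_{m\le N}t_m|\hat y_{n_m,i(m)}(g)|^p\le\lambda^p\sup_{u\in B_F}\sum_{m\le N}t_m|y_{n_m,i(m)}(u)|^p .
\]
This is (b) with $c=\lambda^{-p}$.
\end{proof}

The decay in \eqref{eq:decay} is where $q<\infty$, and hence $p<\infty$, is used.

\subsection{From $c_0$ to the blocks}

To apply the criterion we must map $c_0$ into $X_q$ so that any one coordinate per block can be made equal to $1$ by a vector of bounded norm. Rademacher functions do this. Let $\Omega_n=\{-1,1\}^n$ and let $\Omega$ be the disjoint union of the sets $\Omega_n$, $n\ge1$. It is countably infinite, so we may identify $c_0$ with $c_0(\Omega)$. For $v\in c_0(\Omega)$ and $1\le i\le n$ put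
\[
r_{n,i}(v)=2^{-n}\sum_{\sigma\in\Omega_n}\sigma_i\,v(\sigma),\qquad Rv=(r_{n,i}(v))_{n,i}.
\]

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(i)] For $2\le q<\infty$, $R$ maps $c_0$ into $X_q$ and $\|R\|\le1$.
\item[(ii)] For every selector $i$ and every $N$ there is $v\in c_0$ with $\|v\|=1$ and $r_{n,i(n)}(v)=1$ for all $n\le N$.
\item[(iii)] $R:c_0\to X$ is onto.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\mathbb E_n$ be the average over $\Omega_n$. The functions $\sigma\mapsto\sigma_i$ are orthonormal in $L_2(\Omega_n)$: we have $\sigma_i^2=1$, and for $i\ne l$ flipping the $i$-th sign changes the sign of $\sigma_i\sigma_l$, so $\mathbb E_n\sigma_i\sigma_l=0$. By Bessel's inequality,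
\[
\sum_{i\le n}|r_{n,i}(v)|^2\le\mathbb E_n|v|^2\le\max_{\Omega_n}|v|^2 .
\]
The right side is at most $\|v\|^2$, and it tends to $0$ because the sets $\Omega_n$ are pairwise disjoint and $v\in c_0(\Omega)$. Finally $\|\cdot\|_q\le\|\cdot\|_2$ for $q\ge2$.

(ii) Let $v(\sigma)=\sigma_{i(n)}$ for $\sigma\in\Omega_n$, $n\le N$, and $v=0$ elsewhere. Then $r_{n,i(n)}(v)=\mathbb E_n\sigma_{i(n)}^2=1$.

(iii) We show that $R^*:X^*\to\ell_1(\Omega)$ is bounded below, where $X^*=\big(\bigoplus\ell_2^n\big)_{\ell_1}$ has the norm $\sum_n\|s_n\|_2$. Let $s\in X^*$ be finitely supported and put $Y_n(\sigma)=\sum_{i\le n}s_{n,i}\sigma_i$ for $\sigma\in\Omega_n$. Then $R^*s=\sum s_{n,i}r_{n,i}$ takes the value $2^{-n}Y_n(\sigma)$ at $\sigma\in\Omega_n$, so $\|R^*s\|=\sum_n\mathbb E_n|Y_n|$. We bound each term by Khintchine's argument. Orthonormality gives $\mathbb E_nY_n^2=\|s_n\|_2^2$. In the expansion of $Y_n^4$ only products in which each sign occurs an even number of times have nonzero average, so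
\[
\mathbb E_nY_n^4=\sum_is_{n,i}^4+3\sum_{i\ne l}s_{n,i}^2s_{n,l}^2\le3\|s_n\|_2^4 .
\]
H\"older's inequality with exponents $3/2$ and $3$, applied to $Y_n^2=|Y_n|^{2/3}|Y_n|^{4/3}$, gives $\mathbb E_nY_n^2\le(\mathbb E_n|Y_n|)^{2/3}(\mathbb E_nY_n^4)^{1/3}$. Raising this to the power $3/2$ yields $\|s_n\|_2^3\le\sqrt3\,\|s_n\|_2^2\,\mathbb E_n|Y_n|$. Hence $\|R^*s\|\ge\|s\|/\sqrt3$, and this extends to $X^*$ since finitely supported $s$ are dense.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:C}]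
Let $1\le p<\infty$ (with $p=1$ for Theorem~\ref{thm:A}) and $q=\max(p,2)$. Let $Q:E\to c_0$ be onto, and let $\kappa$ and $\lambda_0$ be lifting constants of $Q$ and $T$. The operator $RQ:E\to X_q$ is bounded by Lemma~\ref{lem:R}(i), and $X_q$ has $p$-convexity constant $1$, so $RQ$ has an extension $\widehat{RQ}:\mathrm{FBL}^{(p)}[E]\to X_q$. Put
\[
S=\widehat{RQ}\circ T:\mathrm{FBL}^{(p)}[F]\to X_q .
\]
Given a selector $i$ and $N$, take $v$ from Lemma~\ref{lem:R}(ii), then $u\in E$ with $Qu=v$ and $\|u\|\le\kappa$, then $g\in\mathrm{FBL}^{(p)}[F]$ with $Tg=\phi_E(u)$ and $\|g\|\le\lambda_0\kappa$. Then $Sg=\widehat{RQ}\,\phi_E(u)=RQu=Rv$, so $e^*_{n,i(n)}(Sg)=r_{n,i(n)}(v)=1$ for $n\le N$. Proposition~\ref{prop:criterion} with $\lambda=\lambda_0\kappa$ shows that $F$ has a $c_0$ quotient.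
\end{proof}

Surjectivity of $T$ enters once, to lift the elements $\phi_E(u)$ with control of the norm; it cannot be dropped, as $T=0$ and $F=\mathbb R$ show. Injectivity of $T$ and separability of $E$ are not used.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1)$\Rightarrow$(2). Let $Q:F\to c_0$ be onto and let $\bar Q:\mathrm{FBL}[F]\to\mathrm{FBL}[c_0]$ be the extension of $\phi_{c_0}Q$. The range of $\bar Q$ is a sublattice containing $\phi_{c_0}(c_0)$, but it is not clear in advance that it is closed. We therefore build a right inverse after factoring out the kernel.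

The kernel of $\bar Q$ is a closed ideal: if $|a|\le|b|$ and $\bar Qb=0$, then $|\bar Qa|=\bar Q|a|\le\bar Q|b|=|\bar Qb|=0$. The quotient of a Banach lattice by a closed ideal is a Banach lattice, and the quotient map is a lattice homomorphism. Let $Z=\mathrm{FBL}[F]/\ker\bar Q$ with quotient map $\pi$, and write $\bar Q=\rho\pi$ with $\rho:Z\to\mathrm{FBL}[c_0]$ bounded and linear. The map $\rho$ is a lattice homomorphism, since $\rho(\pi a\vee\pi b)=\bar Q(a\vee b)=\rho\pi a\vee\rho\pi b$.

If $Qu=0$, then $\bar Q\phi_F(u)=\phi_{c_0}(Qu)=0$, so $\pi\phi_F(u)=0$. Hence there is a linear map $A:c_0\to Z$ with $AQ=\pi\phi_F$, and $\|A\|\le\kappa$ for any lifting constant $\kappa$ of $Q$. Let $\hat A:\mathrm{FBL}[c_0]\to Z$ be its extension. For $u\in F$,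
\[
\rho\hat A\phi_{c_0}(Qu)=\rho AQu=\rho\pi\phi_F(u)=\bar Q\phi_F(u)=\phi_{c_0}(Qu).
\]
As $Q$ is onto, $\rho\hat A$ is a lattice homomorphism of $\mathrm{FBL}[c_0]$ that extends $\phi_{c_0}$. So is the identity, and uniqueness gives $\rho\hat A=\mathrm{id}$. Thus $\rho$ is onto, and so is $\bar Q=\rho\pi$.

(2)$\Rightarrow$(3). The extension $\hat R:\mathrm{FBL}[c_0]\to X$ is onto, because $\hat R\phi_{c_0}=R$ is onto by Lemma~\ref{lem:R}(iii). Compose it with the surjection in (2).

(3)$\Rightarrow$(1). Let $S:\mathrm{FBL}[F]\to X$ be a surjective lattice homomorphism with lifting constant $\lambda$. For a selector $i$ and $N\ge1$, the element $\sum_{n\le N}e_{n,i(n)}$ has norm $1$ in $X$, so it equals $Sg$ with $\|g\|\le\lambda$. Proposition~\ref{prop:criterion} with $p=1$ gives (1).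

The last sentence of the theorem is Proposition~\ref{prop:james}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{OTTT}
T. Oikhberg, M.A. Taylor, P. Tradacete, V.G. Troitsky,
\emph{Free Banach lattices}, arXiv:2210.00614 (2022).

\bibitem{Ros}
Rosenthal, PNAS (1974).

\end{thebibliography}
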